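# The convoy of the ASEP speed process: a folded normal limit

## 1. The limit law of the convoy

**Theorem 1.** Let $q\in[0,1)$, $u\in(-1,1)$ and $x=\frac{1+u}{2}$. In the multi-species ASEP on $\mathbb Z$ with parameter $q$, started with a particle of label $j$ at each site $j$, let $U_j$ be the speed of particle $j$, and let $\mathcal C_0^{n}=\mathcal C_0^{n,(q)}=\{j\in[1,n]:U_j=U_0\}$ be the convoy of particle $0$, truncated to $[1,n]$. Then
$$\frac{\#\mathcal C_0^{n,(q)}}{\sqrt n}\Big|_{U_0=u}\xrightarrow[n\to\infty]{d}\bigl|\mathcal N(0,2x(1-x))\bigr| .$$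

The question whether this holds for every $q$ is a conjecture in Yuan Tian, "On the convoy of the ASEP speed process", arXiv:2512.19897 (2025). The theorem says that the conjecture is true. Let us unpack it.

**The dynamics.** Initially site $j$ holds the particle of label $j$, and a smaller label means a stronger particle. Each bond $(z,z+1)$ carries two independent Poisson clocks, of rates $1$ and $q$. When the rate-$1$ clock rings and the particle at $z$ is stronger than the one at $z+1$, they swap. When the rate-$q$ clock rings and the particle at $z$ is weaker than the one at $z+1$, they swap. Equivalently, a rate-$1$ ring sorts the bond so that the stronger particle is on the right, and a rate-$q$ ring sorts it so that the stronger particle is on the left. For instance, from labels $1\,2\,3$ on three sites, rate-$1$ rings on the first bond and then on the second give $1\,2\,3\to2\,1\,3\to2\,3\,1$.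

**Speeds and convoys.** Let $X_n(t)$ be the position of particle $n$ at time $t$. We take as known that
$$\lim_{t\to\infty}\frac{X_n(t)}{(1-q)t}=U_n$$
exists almost surely for each $n$, and that each $U_n$ is uniform on $[-1,1]$. The $U_n$ are identically distributed but not independent. The convoy $\mathcal C_0=\{j\in\mathbb Z:U_j=U_0\}$ is the set of particles with exactly the same asymptotic speed as particle $0$. If the $U_j$ were independent, it would be $\{0\}$ almost surely. The theorem says that it has about $\sqrt n$ members in $[1,n]$.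

**The limit.** $|\mathcal N(0,\sigma^2)|$ is the absolute value of a centered normal variable. It is also the law of $\sigma\max_{s\le 1}B_s$ for a Brownian motion $B$, and the maximum is how it will appear. We write
$$\sigma^2=2x(1-x)$$
throughout. The limit does not depend on $q$. It agrees with two quoted results. For $q=0$ the statement of Theorem 1 was the known TASEP case. For every fixed $q\in[0,1)$ it was known that $\frac1{\sqrt n}\mathbb E_x[\#\mathcal C_0^n]\to\sqrt{4x(1-x)/\pi}$, where $\mathbb E_x=\mathbb E[\,\cdot\mid\frac{1+U_0}2=x]$, and indeed $\mathbb E|\mathcal N(0,\sigma^2)|=\sigma\sqrt{2/\pi}=\sqrt{4x(1-x)/\pi}$. The proof below uses neither of these two results.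

**The conditioning.** The event $\{U_0=u\}$ has probability zero, so a conditional law is a priori defined only for almost every $u$. Theorem 2 below gives a version that is continuous in $u$. Two continuous versions agree almost everywhere, hence everywhere, so it is the only continuous one. It is also the limit of conditioning on $U_0\in(u-\varepsilon,u+\varepsilon]$ as $\varepsilon\downarrow0$. This version is meant for every $u\in(-1,1)$.

The proof has two halves. The first identifies the convoy exactly (Theorem 2). The second analyzes the object that appears. The same method gives two refinements: a two-sided functional limit with moments and a rate (Theorem 3, Section 8) and the exact range of $q_n\to1$ for which the limit law persists (Theorem 4, Section 9).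

## 2. A queue that wastes services

Write $(z;q)_k=\prod_{i=0}^{k-1}(1-zq^i)$, with $k=\infty$ allowed, and $0^0=1$. We use Euler's identity
$$\sum_{k\ge0}\frac{z^k}{(q;q)_k}=\frac1{(z;q)_\infty},\qquad |z|<1 .$$
For $q=0$ it is the geometric series.

**Definition (critical $q$-queue).** Let $(a_k,s_k,V_k)_{k\ge1}$ be i.i.d. with $a_k,s_k\sim\mathrm{Ber}(x)$ and $V_k\sim\mathrm{Unif}[0,1]$, all independent. Let $Q_0$ be independent of these, with law
$$\rho(k)=(q;q)_\infty\frac{q^k}{(q;q)_k},\qquad k\ge0 .$$
Put $W_k=a_k-s_k$, $S_k=\sum_{i\le k}W_i$, and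
$$b_k=\mathbf 1\{a_k=0,\ s_k=1,\ V_k<q^{Q_{k-1}}\},\qquad Q_k=Q_{k-1}+W_k+b_k,\qquad N_n=\sum_{k\le n}b_k .$$

Here $Q_k$ is a number of customers, $a_k=1$ is an arrival and $s_k=1$ is an available service. If both occur, the arriving customer may be thought of as leaving at once, and the length does not change. If a service comes without an arrival and finds $k$ customers, then with probability $q^k$ it is wasted ($b=1$), and otherwise one customer leaves. An empty queue always wastes it, since $q^0=1$, so $Q_k\ge0$. The queue is called critical because arrivals and services have the same rate $x$. Summing the recursion gives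
$$Q_n=Q_0+S_n+N_n. \tag{1}$$

Two examples. For $q=0$ we have $\rho(0)=1$, so $Q_0=0$, and a service is wasted exactly when the queue is empty. With $W=(-1,+1,-1,-1)$ we get $b=(1,0,0,1)$ and $Q=(0,1,0,0)$. For $q=\frac12$ we have $\rho(1)=\rho(0)$ and $\rho(2)=\frac23\rho(0)$. If $Q_0=2$, $W_1=+1$, $W_2=-1$ and $V_2<\frac18$, the second service is wasted although three customers wait.

**Theorem 2 (exact law).** Conditionally on $U_0=u$, the family $(\mathbf 1\{U_j=U_0\})_{j\ne0}$ has the following law. Sample $Q_0\sim\rho$. Given $Q_0$, run two independent critical $q$-queues started from this same $Q_0$. Then $(\mathbf 1\{U_j=U_0\})_{j\ge1}$ is the sequence $(b_j)_{j\ge1}$ of the first queue, and $(\mathbf 1\{U_{-j}=U_0\})_{j\ge1}$ is that of the second. In particular $\#\mathcal C_0^n|_{U_0=u}\stackrel{d}{=}N_n$.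

Here is what this says in the smallest cases. By Euler's identity, for integers $m\ge0$,
$$\mathbb E\,q^{mQ_0}=(q;q)_\infty\sum_{k\ge0}\frac{q^{(m+1)k}}{(q;q)_k}=\frac{(q;q)_\infty}{(q^{m+1};q)_\infty}=(q;q)_m \tag{2}$$
(for $q=0$ both sides are $1$). So $\mathbb P(U_1=U_0\mid U_0=u)=x(1-x)\,\mathbb E q^{Q_0}=(1-q)\,x(1-x)$, and integrating over $x\in[0,1]$ gives $\mathbb P(U_0=U_1)=\frac{1-q}6$. For both neighbors,
$$\mathbb P(U_{-1}=U_0=U_1\mid U_0=u)=x^2(1-x)^2\,\mathbb E q^{2Q_0}=x^2(1-x)^2(1-q)(1-q^2),$$
which is $1+q$ times the product of the two one-sided probabilities. The common starting length $Q_0$ correlates the two sides when $q>0$.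

For $q=0$, $n=2$, put $p=x(1-x)$. The event $N_2\ge1$ occurs if $W_1=-1$ (probability $p$) or if $W_1=0,W_2=-1$ (probability $(1-2p)p$). If $W_1=+1$ the queue cannot waste by time $2$. So $\mathbb P(N_2\ge1)=2p-2p^2$.

Sections 3–6 prove Theorem 2, and Section 7 deduces Theorem 1.

## 3. Labels and positions have the same law

Let $\eta_t(z)$ be the label at site $z$ at time $t$, so that $n\mapsto X_n(t)$ is the inverse of $\eta_t$. Put $v_t=(1-q)t$. The speeds are about $X_n(t)$, while the dynamics acts on $\eta_t$. The next lemma lets us pass between them. (See Amir–Angel–Valkó, Ann. Probab. 39 (2011), and Borodin–Bufetov, Ann. Probab. 49 (2021).)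

**Lemma 1.** For fixed $t$, $(X_n(t))_{n\in\mathbb Z}\stackrel d=(\eta_t(n))_{n\in\mathbb Z}$.

An example shows the mechanism. Take $q=0$ and three sites. Ringing bond $1$ and then bond $2$ gives $\eta=(2,3,1)$, whose inverse is $(3,1,2)$. Ringing in the reverse order gives $1\,2\,3\to1\,3\,2\to3\,1\,2$, which is that inverse. Reversing the order of the rings inverts the permutation.

**Step 1: reduce to finitely many sites.** Almost surely there are bonds arbitrarily far to the left and to the right with no ring in $[0,t]$. Fix $k$. If there is such a silent bond inside $[-M,-k]$ and one inside $[k,M]$, then the sites $[-k,k]$ lie in a block that does not interact with the outside up to time $t$. So $\eta_t(j),X_j(t)$ for $|j|\le k$ agree with the values computed from the bonds inside $[-M,M]$ alone. This has probability tending to $1$ as $M\to\infty$. Hence it suffices to prove the lemma on a finite interval, say with sites and labels $1,\dots,N$.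

**Step 2: encode a ring as a linear operator.** The state is a permutation $w$, with $w(i)$ the label at site $i$. Bond $i$ (sites $i,i+1$) swaps at rate $1$ if $w(i)<w(i+1)$ and at rate $q$ otherwise. The same chain is obtained if each bond rings at rate $1$, and a ring swaps with probability $1$ if $w(i)<w(i+1)$ and with probability $q$ otherwise. Let $s_i$ be the transposition of $i,i+1$. On formal linear combinations of permutations set
$$R_iw=\begin{cases}ws_i,&w(i)<w(i+1),\\ q\,ws_i+(1-q)\,w,&w(i)>w(i+1).\end{cases}$$
The law after rings $i_1,\dots,i_n$, in this order, is $R_{i_n}\cdots R_{i_1}e$, with $e$ the identity. Let $J w=w^{-1}$ and $L_j=JR_jJ$. Then $L_j$ exchanges the labels $j,j+1$, with probability $1$ if label $j$ stands to the left of label $j+1$ and with probability $q$ otherwise: $w$ becomes $s_jw$ or stays $w$.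

**Step 3: $R_i$ and $L_j$ commute.** Apply both to a permutation $w$.

Suppose first $\{w(i),w(i+1)\}\ne\{j,j+1\}$. Exchanging the contents of sites $i,i+1$ does not change which of the labels $j,j+1$ is further left, because at most one of them is moved, and only between adjacent sites neither of which holds the other. Likewise, exchanging the labels $j,j+1$ does not change which of sites $i,i+1$ holds the larger label, because at most one of the two labels there is altered, by $1$, and the other is neither $j$ nor $j+1$. So the swap probabilities $p$ (for $R_i$) and $p'$ (for $L_j$) are the same in either order, and both $R_iL_jw$ and $L_jR_iw$ equal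
$$pp'\,s_jws_i+p(1-p')\,ws_i+(1-p)p'\,s_jw+(1-p)(1-p')\,w .$$

Now suppose $\{w(i),w(i+1)\}=\{j,j+1\}$. Then $s_jw=ws_i$, and $w(i)<w(i+1)$ holds exactly when label $j$ is to the left of label $j+1$. The same is true of $ws_i$. So $R_i$ and $L_j$ coincide on the span of $\{w,ws_i\}$, which both preserve, and they commute there.

(This commutation is the heart of the construction of the Iwahori–Hecke algebra; see Humphreys, *Reflection Groups and Coxeter Groups*, §7.1–7.3.)

**Step 4: reverse the word.** Since $R_ie=s_i=L_ie$,
$$R_{i_n}\cdots R_{i_2}R_{i_1}e=L_{i_1}R_{i_n}\cdots R_{i_2}e=\cdots=L_{i_1}L_{i_2}\cdots L_{i_n}e=J\,R_{i_1}R_{i_2}\cdots R_{i_n}e .$$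
So the law of $w$ after rings $(i_1,\dots,i_n)$ is the law of $w^{-1}$ after rings $(i_n,\dots,i_1)$. Given the number of rings in $[0,t]$, the word of rung bonds is uniform, so its law is invariant under reversal. Hence $\eta_t\stackrel d=\eta_t^{-1}$. $\square$

## 4. Cutting the speeds at two thresholds

To see ties we shall put $U_0$ in a short interval $(a,b]$ and ask which other $U_j$ lie there too.

**Definition (3-class ASEP).** This is the same dynamics with labels in $\{1,2,3\}$: a smaller class is stronger, and equal classes do nothing. Each site may hold any class. It is a Feller process on the compact space $\{1,2,3\}^{\mathbb Z}$.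

If labels are replaced by classes through a nondecreasing map, the multi-species ASEP becomes a 3-class ASEP: swaps of equal classes are invisible, and different classes are ordered as their labels are. For example, labels $\dots,-1,0,1,2,\dots$ with thresholds $0$ and $1$ become classes $\dots,1,1,2,3,\dots$.

We use these standard facts. Weak convergence on $\{1,2,3\}^{\mathbb Z}$ is convergence of cylinder probabilities. If $\mathcal S(s)$ is the semigroup and $\mu_t\Rightarrow\mu$, then $\mu_t\mathcal S(s)\Rightarrow\mu\mathcal S(s)$. Subsequential limits of Cesàro time averages of the law are invariant. Cylinder functions form a core of the generator $\mathcal L$, so $\mu$ is invariant if and only if $\int \mathcal Lf\,d\mu=0$ for all cylinder functions $f$. We say translation-ergodic for ergodic under translations.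

For $-1<a<b<1$ let $\kappa_{a,b}$ be the law of the field whose value at $j$ is $1$ if $U_j\le a$, $2$ if $a<U_j\le b$, and $3$ if $U_j>b$. Put $\lambda=\frac{1+a}2$ and $\mu=\frac{1+b}2$.

**Lemma 2.** $\kappa_{a,b}$ is invariant for the 3-class ASEP, translation invariant and translation-ergodic, with $\mathbb P(\text{class}\le1)=\lambda$ and $\mathbb P(\text{class}\le2)=\mu$.

**Step 1: invariance.** Let $Y^t_s(j)$ be the class of $\eta_{t+s}(j)$ for the thresholds $av_t$ and $bv_t$. For fixed $t$, $s\mapsto Y^t_s$ is a 3-class ASEP. By Lemma 1, $(\eta_t(j)/v_t)_j\stackrel d=(X_j(t)/v_t)_j$, which converges to $(U_j)_j$ in finite-dimensional laws. The same holds for $\eta_{t+s}(\cdot)/v_t$, because $v_{t+s}/v_t\to1$. Since $\mathbb P(U_j\in\{a,b\})=0$, both $Y^t_0\Rightarrow\kappa_{a,b}$ and $Y^t_s\Rightarrow\kappa_{a,b}$ as $t\to\infty$. By the Feller property, $Y^t_s\Rightarrow\kappa_{a,b}\mathcal S(s)$. So $\kappa_{a,b}\mathcal S(s)=\kappa_{a,b}$.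

**Step 2: stationarity in space.** The dynamics sees only the relative order of labels, so $X_n(t)-n$ is, for every $n$, the same function of the clocks shifted by $n$. Hence $U_n=\Phi(\tau_n\omega)$, where $\omega$ is the i.i.d. family of clocks indexed by bonds and $\tau_n$ is the shift. A factor of an i.i.d. sequence is stationary and ergodic. The densities follow since $U_0$ is uniform. $\square$

Now we show that these properties pin the measure down.

**Lemma 3 (uniqueness).** Two translation-invariant, translation-ergodic invariant measures of the 3-class ASEP with the same class densities coincide.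

**Step 1: couple.** Let $\nu,\nu'$ be two such measures. Run two 3-class ASEPs with the same clocks from $\nu\otimes\nu'$. A subsequential limit of Cesàro time averages is a translation-invariant measure $m$, invariant for the coupled process, with marginals $\nu,\nu'$. Fix $c\in\{1,2\}$ and let $\phi(z),\psi(z)$ be the indicators that the class at $z$ is $\le c$ in the first and second coordinate. Each is a one-type ASEP: a rate-$1$ ring replaces the pair on the bond by (min, max), and a rate-$q$ ring by (max, min). Call a site a $+$ if $(\phi,\psi)=(1,0)$, a $-$ if $(\phi,\psi)=(0,1)$, and a discrepancy in either case. Let $D(z)$ be the indicator of a discrepancy at $z$.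

**Step 2: adjacent opposite discrepancies do not occur.** Consider a ring of either clock on $(z,z+1)$, and let $f,g$ be the sums of $\phi,\psi$ over the bond. After the ring both pairs are sorted the same way, so $D(z)+D(z+1)=|f-g|$. Before the ring the same equality held, except if the bond carried $+-$ or $-+$, when $f=g$ and the number of discrepancies was $2$. So a ring preserves $D(z)+D(z+1)$, except that it lowers it by $2$ on $+-$ or $-+$. Now $D(0)$ changes through the bonds $(-1,0)$ and $(0,1)$. By translation invariance the mean rate of change of $D(0)$ through $(-1,0)$ equals that of $D(1)$ through $(0,1)$. Invariance of $m$ therefore gives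
$$0=-2(1+q)\,m\big(\text{bond }(0,1)\text{ carries }+-\text{ or }-+\big).$$

**Step 3: opposite discrepancies do not occur at all.** Suppose they do with positive probability. Then for some $k\ge1$, with positive $m$-probability, $0$ and $k$ carry opposite discrepancies with only $(0,0)$'s and $(1,1)$'s between. Step 2 excludes $k=1$, so $k\ge2$. Say $+$ is at $0$ and $-$ at $k$. With positive probability, during one unit of time no clock rings on the bonds $(-1,0)$ and $(k,k+1)$, no rate-$q$ clock rings between, and the rate-$1$ clocks between ring in the following order. First they sort the interior: a rate-$1$ ring turns $(1,1),(0,0)$ into $(0,0),(1,1)$, so finitely many rings put all $(0,0)$'s to the left of all $(1,1)$'s. Next they move $+$ to the right through the $(0,0)$'s: on $+,(0,0)$ the ring sorts $\phi=(1,0)$ into $(0,1)$. Finally they move $-$ to the left through the $(1,1)$'s: on $(1,1),-$ we have $\phi=(1,0)$, $\psi=(1,1)$, and the ring sorts $\phi$ into $(0,1)$, which is $-,(1,1)$. At time $1$ the pair $+-$ is adjacent with positive probability.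 Since $m$ is invariant and translation invariant, this contradicts Step 2. The case of $-$ at $0$ and $+$ at $k$ is the same with $\phi,\psi$ exchanged.

**Step 4: equal densities force equality.** By Step 3, $m$-a.s. $\phi\le\psi$ everywhere or $\phi\ge\psi$ everywhere. Let $O=\{\phi\le\psi\}$, a shift-invariant event. By stationarity, for every $n$,
$$\mathbb E_m[(\psi(0)-\phi(0))\mathbf 1_O]=\mathbb E_m\Big[\mathbf 1_O\,\frac1n\sum_{j=1}^n(\psi(j)-\phi(j))\Big].$$
The marginals of $m$ are ergodic, so both averages converge $m$-a.s. to the common density, and the right side tends to $0$. Hence $\psi(0)=\phi(0)$ a.s. on $O$. The same holds on $\{\phi\ge\psi\}$, and at every site. Taking $c=1,2$ gives $\nu=\nu'$. $\square$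

## 5. One threshold gives independence, two give a queue

**The one-threshold attempt.** The simplest thing to try is a single threshold $a$. The proofs of Lemmas 2 and 3 apply with two classes. So the field $(\mathbf 1\{U_j\le a\})_j$ is the unique translation-invariant, translation-ergodic invariant measure of the one-type ASEP with density $\lambda$. We can find it by hand: it is Bernoulli($\lambda$) product measure. Indeed, let $P$ be the product probability of a word $c_m\dots c_n\in\{0,1\}^{n-m+1}$, with $1$ for a particle. Swapping two letters does not change $P$. So bond $(z,z+1)$ contributes to the time derivative of the word's probability $-(1-q)P$ on the letters $10$, $+(1-q)P$ on $01$, and $0$ on equal letters. In all cases this is $(1-q)P\,(c_{z+1}-c_z)$. The interior bonds telescope to $(1-q)P(c_n-c_m)$. The boundary bonds, averaged over the outside letter, give $(1-q)P(c_m-\lambda)$ and $(1-q)P(\lambda-c_n)$. The total is $0$.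

So for each fixed $a$ the events $\{U_j\le a\}$, $j\in\mathbb Z$, are independent. This is where the approach stops. A field of i.i.d. uniform variables on $[-1,1]$ has exactly the same one-threshold laws, and it has no ties at all. Ties become visible only with two thresholds $a<b$, through the sites of class $2$. There we need a stationary measure that is not a product. What we keep from the computation is the telescoping; what we change is that numbers become matrices.

**The matrices.** Let $0<\lambda<\mu<1$ and $r=\frac{\lambda(1-\mu)}{(1-\lambda)\mu}$; then $r<1$ because $\lambda<\mu$. On column vectors with basis $e_k$, $k\ge0$, set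
$$\mathsf De_k=(1-q^k)e_{k-1},\qquad \mathsf Ae_k=e_{k+1},\qquad \mathsf Ke_k=q^ke_k$$
(so $\mathsf De_0=0$), and
$$X_1=\lambda\mu I+(1-\lambda)\mu\,\mathsf D,\quad X_2=(1-\lambda)\mu\,\mathsf K,\quad X_3=(1-\lambda)(1-\mu)I+\lambda(1-\mu)\mathsf A,\quad T=X_1+X_2+X_3 .$$
All entries are nonnegative, and the column of $T$ at $e_k$ sums to $\lambda\mu+(1-\lambda)\mu(1-q^k)+(1-\lambda)\mu q^k+(1-\mu)=1$, that is, $\mathbf 1^{\top}T=\mathbf 1^{\top}$. So all these matrices act on $\ell^1$, and $(X_c)_{k',k}$ is the probability that a queue of length $k$ moves to length $k'$ and emits output $c$, under these rules: arrivals are $\mathrm{Ber}(\lambda)$ and services $\mathrm{Ber}(\mu)$; a simultaneous arrival and service emits $1$; a service without arrival is wasted with probability $q^k$ and emits $2$, and otherwise a customer leaves and $1$ is emitted; no service emits $3$. Call this the $(\lambda,\mu)$-queue. At $\lambda=\mu=x$ its steps are those of the critical $q$-queue, and output $2$ is the event $b=1$.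

**Its stationary law.** The length is a birth–death chain with up-probability $\lambda(1-\mu)$ and down-probability $(1-\lambda)\mu(1-q^k)$. It is irreducible and aperiodic. Let
$$\pi(k)=(r;q)_\infty\frac{r^k}{(q;q)_k},$$
a probability by Euler's identity. Since $\pi(k+1)/\pi(k)=r/(1-q^{k+1})$, detailed balance holds:
$$\lambda(1-\mu)\pi(k)=(1-\lambda)\mu(1-q^{k+1})\pi(k+1). \tag{3}$$
So $T\pi=\pi$. Define $\nu_{\lambda,\mu}$ on $\{1,2,3\}^{\mathbb Z}$ by
$$\nu_{\lambda,\mu}(c_m,\dots,c_n)=\mathbf 1^{\top}X_{c_m}\cdots X_{c_n}\pi .$$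
This is consistent and translation invariant because $\mathbf 1^{\top}T=\mathbf 1^{\top}$ and $T\pi=\pi$. The rightmost matrix acts first, so the time of the queue runs from right to left.

**Lemma 4.** $\nu_{\lambda,\mu}$ is invariant for the 3-class ASEP and translation-ergodic, with $\nu_{\lambda,\mu}(\text{class}\le1)=\lambda$ and $\nu_{\lambda,\mu}(\text{class}\le2)=\mu$. Hence $\kappa_{a,b}=\nu_{\lambda,\mu}$ with $\lambda=\frac{1+a}2$, $\mu=\frac{1+b}2$.

(Compare Martin, Electron. J. Probab. 25 (2020).)

**Step 1: the algebra.** Acting on $e_k$ one finds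
$$\mathsf{DA}-q\,\mathsf{AD}=1-q,\qquad \mathsf{DK}=q\,\mathsf{KD},\qquad \mathsf{KA}=q\,\mathsf{AK}.$$
For instance $(\mathsf{DA}-q\mathsf{AD})e_k=\big(1-q^{k+1}-q(1-q^k)\big)e_k=(1-q)e_k$. Set
$$\hat x_1=-(1-q)\lambda\mu,\qquad\hat x_2=0,\qquad\hat x_3=(1-q)(1-\lambda)(1-\mu).$$
We claim that for $a<b$ in $\{1,2,3\}$
$$J_{ab}:=X_aX_b-qX_bX_a=\hat x_bX_a-\hat x_aX_b. \tag{4}$$
Write $A=\lambda\mu$, $B=(1-\lambda)\mu$, $C=(1-\lambda)(1-\mu)$, $D=\lambda(1-\mu)$ for the four numbers (in this step only), and note $BD=AC$. Then
$$X_1X_3-qX_3X_1=(1-q)(AC+AD\,\mathsf A+BC\,\mathsf D)+BD(\mathsf{DA}-q\mathsf{AD})=(1-q)(2AC+AD\,\mathsf A+BC\,\mathsf D),$$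
which is $(1-q)(C\,X_1+A\,X_3)$. Also
$$X_1X_2-qX_2X_1=(1-q)AB\,\mathsf K+B^2(\mathsf{DK}-q\mathsf{KD})=(1-q)A\,X_2,$$
$$X_2X_3-qX_3X_2=(1-q)BC\,\mathsf K+BD(\mathsf{KA}-q\mathsf{AK})=(1-q)C\,X_2 .$$
These are the three cases of (4).

**Step 2: invariance by telescoping.** Take a cylinder word $c_m,\dots,c_n$. On a bond with letters $a<b$, the pair $ab$ turns into $ba$ at rate $1$ and $ba$ into $ab$ at rate $q$. So the bond contributes to the time derivative of the word's probability by replacing $X_aX_b$ with $-J_{ab}$. For letters $a>b$ it replaces $X_aX_b$ with $+J_{ba}$, and for $a=b$ with $0$. By (4), in all three cases the replacement is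
$$\hat x_aX_b-X_a\hat x_b .$$
So the bond $(z,z+1)$ contributes $\nu^{(z)}-\nu^{(z+1)}$, where $\nu^{(z)}$ is $\hat x_{c_z}$ times the probability of the word with the letter $c_z$ deleted. The interior bonds telescope to $\nu^{(m)}-\nu^{(n)}$. Put $\hat x=\hat x_1+\hat x_2+\hat x_3$. The bond $(m-1,m)$, summed over the letter $c_{m-1}$ and using $\mathbf 1^{\top}T=\mathbf 1^{\top}$, contributes $\hat x\,\nu(c_m,\dots,c_n)-\nu^{(m)}$. The bond $(n,n+1)$, summed over $c_{n+1}$ and using $T\pi=\pi$, contributes $\nu^{(n)}-\hat x\,\nu(c_m,\dots,c_n)$. The sum is $0$. Since cylinder functions form a core, $\nu_{\lambda,\mu}$ is invariant.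

**Step 3: ergodicity.** For words $w,w'$ separated by a gap $g$, the joint probability is $\mathbf 1^{\top}X_wT^gX_{w'}\pi$, where $X_w$ is the product along $w$. Since $T^gv\to\pi\,(\mathbf 1^{\top}v)$ in $\ell^1$, it tends to $(\mathbf 1^{\top}X_w\pi)(\mathbf 1^{\top}X_{w'}\pi)$. So $\nu_{\lambda,\mu}$ is mixing, hence ergodic.

**Step 4: densities and conclusion.** The probability of class $3$ is $\mathbf 1^{\top}X_3\pi=1-\mu$. By (3), $(X_1\pi)(k)=\lambda\mu\,\pi(k)+(1-\lambda)\mu(1-q^{k+1})\pi(k+1)=\lambda\pi(k)$, so class $1$ has probability $\lambda$. By Lemma 2, $\kappa_{a,b}$ has the same properties, and Lemma 3 gives $\kappa_{a,b}=\nu_{\lambda,\mu}$. $\square$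

**Two neighboring sites of class 2.** By Euler's identity $\sum_kq^{2k}\pi(k)=(r;q)_\infty/(rq^2;q)_\infty=(1-r)(1-rq)$. So
$$\nu_{\lambda,\mu}(2,2)=\big((1-\lambda)\mu\big)^2(1-r)(1-rq)=(\mu-\lambda)\big((1-\lambda)\mu-q\lambda(1-\mu)\big).$$
For $\mu=x+dx$, $\lambda=x$ this is $(1-q)x(1-x)\,dx$ to first order, the value found in Section 2. It is of order $\mu-\lambda$ and not $(\mu-\lambda)^2$, and that is the signature of ties.

## 6. Merging the two thresholds

We want to let $b\downarrow a$ in Lemma 4. The obvious attempt is to put $\lambda=\mu$ in the formula for $\nu_{\lambda,\mu}$. It stops at $\pi$: as $\mu\downarrow\lambda$ we have $r\to1$, the factor $(r;q)_\infty$ contains $1-r$, and so $\pi(k)\to0$ for every $k$. The critical queue has no stationary law from which it could be started far away on the right.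

The remedy is to start at site $0$. There we require class $2$, and $X_2$ carries the weight $q^k$. This weight turns $\pi(k)$, proportional to $r^k/(q;q)_k$, into something proportional to $(rq)^k/(q;q)_k$, which is summable at $r=1$. Reversibility then lets us run the right-hand half of the queue away from $0$ instead of towards it.

**Proof of Theorem 2.**

**Step 1: write the pattern probability outward from site $0$.** Fix $n,m\ge1$ and $\beta\in\{0,1\}^{[-n,m]}$ with $\beta_0=1$. Put $Y_j=X_2$ if $\beta_j=1$ and $Y_j=T-X_2=X_1+X_3$ if $\beta_j=0$. The $\nu_{\lambda,\mu}$-probability that the set of $2$'s in $[-n,m]$ is $\{j:\beta_j=1\}$ equals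
$$\mathbf 1^{\top}\,Y_{-n}\cdots Y_{-1}\;X_2\;Y_1\cdots Y_m\,\pi .$$
Let $\Pi=\mathrm{diag}(\pi)$. Detailed balance says $T\Pi=\Pi T^{\top}$. Since $X_2$ is diagonal, $Y_j\Pi=\Pi Y_j^{\top}$ for both choices of $Y_j$. As $\pi=\Pi\mathbf 1$,
$$Y_1\cdots Y_m\pi=\Pi\,Y_1^{\top}\cdots Y_m^{\top}\mathbf 1=\Pi\,(Y_m\cdots Y_1)^{\top}\mathbf 1 .$$
Let $p_k(\cdot)=p_k^{\lambda,\mu}(\cdot)$ be the probability that the $(\lambda,\mu)$-queue started from length $k$ has the prescribed indicators of "output $2$" at times $1,2,\dots$. The $k$-th entry of $\mathbf 1^{\top}Y_m\cdots Y_1$ is $p_k(\beta_1,\dots,\beta_m)$, because $Y_1$ acts first. Likewise the $k$-th entry of $\mathbf 1^{\top}Y_{-n}\cdots Y_{-1}$ is $p_k(\beta_{-1},\dots,\beta_{-n})$. So the pattern probability is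
$$\sum_{k\ge0}p_k(\beta_{-1},\dots,\beta_{-n})\;(1-\lambda)\mu\,q^k\pi(k)\;p_k(\beta_1,\dots,\beta_m).$$

**Step 2: extract the factor $\mu-\lambda$.** Since $(r;q)_\infty=(1-r)(rq;q)_\infty$ and $(1-\lambda)\mu(1-r)=(1-\lambda)\mu-\lambda(1-\mu)=\mu-\lambda$,
$$(1-\lambda)\mu\,q^k\pi(k)=(\mu-\lambda)\,\rho_r(k),\qquad\rho_r(k)=(rq;q)_\infty\frac{(rq)^k}{(q;q)_k}.$$
So the pattern probability is $(\mu-\lambda)F(\lambda,\mu)$ with
$$F(\lambda,\mu)=\sum_{k\ge0}\rho_r(k)\,p_k(\beta_{-1},\dots,\beta_{-n})\,p_k(\beta_1,\dots,\beta_m).$$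

**Step 3: $F$ extends continuously to $\lambda=\mu$.** The $p_k$ are polynomials in $(\lambda,\mu)$ with values in $[0,1]$, and $\rho_r(k)\le q^k/(q;q)_\infty$ for $r\le1$. By dominated convergence $F$ is defined and continuous on $\{0<\lambda\le\mu<1\}$. For $\lambda=\mu=x$ we have $r=1$ and $\rho_1=\rho$. So $F(x,x)$ is exactly the probability of the pattern $\beta$ under the law described in Theorem 2.

**Step 4: sum over short intervals.** Let $I=(a,b]$ with $[a,b]\subset(-1,1)$. Split it into $M$ equal half-open intervals $I_i=(a_i,b_i]$, and put $\lambda_i=\frac{1+a_i}2$, $\mu_i=\frac{1+b_i}2$. Consider an outcome with $U_0\in I$, and let $i$ be the index with $U_0\in I_i$. Once the mesh is smaller than every nonzero $|U_j-U_0|$, $j\in[-n,m]$, we have $U_j\in I_i$ if and only if $U_j=U_0$. By bounded convergence, and then Lemma 4 with the thresholds $a_i,b_i$,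
$$\mathbb P\big(U_0\in I,\ (\mathbf 1\{U_j=U_0\})_{j}=\beta\big)=\lim_M\sum_i\mathbb P\big(U_0\in I_i,\ (\mathbf 1\{U_j\in I_i\})_{j}=\beta\big)=\lim_M\sum_i(\mu_i-\lambda_i)F(\lambda_i,\mu_i).$$
As $F$ is uniformly continuous on the compact set $\{\frac{1+a}2\le\lambda\le\mu\le\frac{1+b}2\}$, the limit is $\int_{(1+a)/2}^{(1+b)/2}F(x,x)\,dx$.

**Step 5: read off the conditional law.** Since $\frac{1+U_0}2$ is uniform on $[0,1]$, $F(x,x)$ is a version of the conditional probability of $\beta$ given $U_0=u$. It is continuous in $x$, and hence is also the limit of conditioning on shrinking intervals. The finite patterns determine the law of the whole family. $\square$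

## 7. The last wasted service

By Theorem 2, Theorem 1 is a statement about $N_n$. The steps $W_k$ are i.i.d., equal to $\pm1$ with probability $x(1-x)$ each and $0$ otherwise. They have mean $0$ and variance $\sigma^2=2x(1-x)$. Put
$$M_n=\max_{0\le k\le n}(-S_k).$$

**What $q=0$ suggests.** For $q=0$ a service is wasted exactly when $Q=0$, and $Q_0=0$. At the last wasted service before $n$, at time $j$ say, the queue is empty, so (1) gives $N_n=N_j=-S_j\le M_n$. In the other direction $N_n\ge N_k=Q_k-S_k\ge-S_k$ for every $k\le n$. Hence $N_n=M_n$, and Theorem 1 follows from Donsker's theorem. For $q>0$ one would like the same identity. It fails: in the example of Section 2 with $Q_0=2$, $W=(+1,-1)$ and a wasted second service, $N_2=1$ and $M_2=0$. The lower bound survives up to $Q_0$. What breaks is the claim that the queue is empty at a wasted service.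

The way out is that the argument does not need an empty queue. It needs a queue that is short compared with $\sqrt n$ at the last wasted service. Wasting at length greater than $\ell$ has probability at most $q^{\ell+1}$ at each step, so already a small power of $n$ as $\ell$ is enough.

**Proof of Theorem 1.**

**Step 1: lower bound for $N_k$.** By (1), monotonicity of $N$ and $Q_i\ge0$, for $i\le k$ we have $N_k\ge N_i=Q_i-Q_0-S_i\ge-S_i-Q_0$. Maximizing over $i\le k$ gives $N_k\ge M_k-Q_0$.

**Step 2: upper bound for $N_k$ off a small event.** Let $\ell\ge0$ be an integer and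
$$G=\{\text{no }k\le n\text{ has }b_k=1\text{ and }Q_{k-1}>\ell\}.$$
Given the past up to time $k-1$, the event $b_k=1$ has probability at most $q^{Q_{k-1}}$. So $\mathbb P(G^c)\le nq^{\ell+1}$. Now let $G$ hold, let $k\le n$, and let $j\le k$ be the last time with $b_j=1$. If there is none, $N_k=0\le M_k+\ell$. Otherwise $W_j=-1$ and $b_j=1$, so $Q_j=Q_{j-1}\le\ell$, and by (1)
$$N_k=N_j=Q_j-Q_0-S_j\le\ell+M_k .$$
Together,
$$M_k-Q_0\le N_k\le M_k+\ell\quad\text{for all }k\le n,\ \text{with probability at least }1-nq^{\ell+1}. \tag{5}$$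

**Step 3: pass to the limit.** Take $\ell=\lceil n^{1/4}\rceil$. Then $nq^{\ell+1}\to0$, $\ell/\sqrt n\to0$, and $Q_0/\sqrt n\to0$ in probability. So $(N_n-M_n)/\sqrt n\to0$ in probability. By Donsker's theorem and the reflection principle for Brownian motion, $M_n/\sqrt n\Rightarrow\sigma\max_{s\le1}B_s\stackrel d=|\mathcal N(0,2x(1-x))|$. $\square$

## 8. Both sides, moments, and a rate

**Theorem 3.** Let $q\in[0,1)$ be fixed. Conditionally on $U_0=u$:

(a) $\frac1{\sqrt n}\big(\#\mathcal C_0\cap[1,nt],\ \#\mathcal C_0\cap[-nt,-1]\big)_{t\ge0}\Rightarrow\sigma\big(\max_{s\le t}B^+_s,\max_{s\le t}B^-_s\big)_{t\ge0}$ with independent Brownian motions $B^\pm$.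

(b) All moments of $\#\mathcal C_0^n/\sqrt n$ converge to those of $|\mathcal N(0,\sigma^2)|$.

(c) The Kolmogorov distance in Theorem 1 is at most $C_{q,x}\frac{\log n}{\sqrt n}$ for $n\ge2$.

**Part (a): both sides are close to independent maxima.** By Theorem 2 the two sides are queues driven by walks $S^+,S^-$ that are independent of each other and of the common $Q_0$. Fix an integer $T_0\ge1$ and apply (5) to both queues with $n$ replaced by $nT_0$ and $\ell=\lceil n^{1/4}\rceil$. Then $\sup_{k\le nT_0}|N_k^\pm-M_k^\pm|\le\ell+Q_0$ with probability tending to $1$, and this is $o(\sqrt n)$ in probability. The pair $(M^+_{\lfloor nt\rfloor},M^-_{\lfloor nt\rfloor})_t/\sqrt n$ is a functional of two independent walks, and it converges to the stated limit by Donsker's theorem and continuous mapping. The common $Q_0$ disappears in the limit, and with it the dependence of the sides.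

**The law of the walk's maximum.** For parts (b) and (c) we need $M_n$ precisely. The walk $-S$ is symmetric with steps in $\{-1,0,1\}$, so it hits each integer level $k\ge1$ before exceeding it. Reflecting the path after the first visit to $k$ gives $\mathbb P(M_n\ge k,-S_n<k)=\mathbb P(-S_n>k)$. With symmetry,
$$\mathbb P(M_n\ge k)=\mathbb P(S_n\ge k)+\mathbb P(S_n>k),\qquad k\ge1\text{ integer}. \tag{6}$$
For $q=0$, $n=2$, $k=1$ and $p=x(1-x)$ this is $\mathbb P(S_2=1)+2\,\mathbb P(S_2=2)=2p(1-2p)+2p^2=2p-2p^2$, as found in Section 2.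

**Part (b): bound all moments.** By (6) and Hoeffding's inequality, for $y>0$, $\mathbb P(M_n\ge y)\le2\,\mathbb P(S_n\ge\lceil y\rceil)\le2e^{-y^2/(2n)}$. So for $p\ge1$, $\mathbb EM_n^p=\int_0^\infty py^{p-1}\mathbb P(M_n\ge y)\,dy=O(n^{p/2})$. If $q=0$, then $N_n=M_n$. If $q>0$, take $\ell=\lceil(p+1)\log n/\log(1/q)\rceil$ in (5). The exceptional event has probability at most $n\cdot n^{-(p+1)}=n^{-p}$, and there we use $N_n\le n$. Thus
$$\mathbb EN_n^p\le2^{p-1}\big(\mathbb EM_n^p+\ell^p\big)+n^p\cdot n^{-p}=O(n^{p/2}).$$
As $p$ is arbitrary, all powers of $N_n/\sqrt n$ are uniformly integrable, and the moments converge by Theorem 1.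

**Part (c): compare distribution functions.** First we treat $M_n$. For real $y>0$ put $k=\lceil y\rceil$. By the Berry–Esseen theorem each term on the right of (6) is within $O_x(n^{-1/2})$ of $1-\Phi(k/(\sigma\sqrt n))$, with $\Phi$ the standard normal distribution function. Replacing $k$ by $y$ costs another $O_x(n^{-1/2})$ because $\Phi$ is Lipschitz. For $y\le0$ both probabilities below are $1$. So
$$\sup_y\big|\mathbb P(M_n\ge y)-\mathbb P(|\mathcal N(0,\sigma^2n)|\ge y)\big|=O_x(n^{-1/2}).$$
This settles $q=0$. For $q>0$ take $\ell=\lceil2\log n/\log(1/q)\rceil$. Then $nq^{\ell+1}\le1/n$. Also $\rho(k)=q^k(q^{k+1};q)_\infty\le q^k$, so $\mathbb P(Q_0>\ell)\le q^{\ell+1}/(1-q)\le n^{-2}/(1-q)$. By (5),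
$$\mathbb P(M_n\ge y+\ell)-\mathbb P(Q_0>\ell)\le\mathbb P(N_n\ge y)\le\mathbb P(M_n\ge y-\ell)+\tfrac1n .$$
Shifting $y$ by $\ell$ changes $\mathbb P(|\mathcal N(0,\sigma^2n)|\ge y)$ by $O_x(\ell/\sqrt n)$, which is $O_{q,x}(\log n/\sqrt n)$. The other errors are smaller. $\square$

## 9. Letting $q$ tend to $1$: the window $1-q\asymp n^{-1/2}$

**Theorem 4.** Let $q=q_n$ vary, let $\varepsilon_n=1-q_n\in(0,1]$, and let $\mathcal E\sim\mathrm{Exp}(1)$ be independent of a Brownian motion $B$. Conditionally on $U_0=u$, with $N_n=\#\mathcal C_0^{n,(q_n)}$: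

1. If $\varepsilon_n\sqrt n\to\infty$, then $N_n/\sqrt n\Rightarrow|\mathcal N(0,\sigma^2)|$.
2. If $\varepsilon_n\sqrt n\to c\in(0,\infty)$, then $N_n/\sqrt n\Rightarrow\frac1c\log\Big(1+\frac{c^2\sigma^2}2\,\mathcal E\int_0^1e^{c\sigma B_s}ds\Big)$.
3. If $\varepsilon_n\sqrt n\to0$ and $\varepsilon_nn\to\infty$, then $N_n/(\varepsilon_nn)\Rightarrow x(1-x)\,\mathcal E$.
4. If $\varepsilon_nn\to\theta\in[0,\infty)$, then $N_n\Rightarrow$ the geometric law $P(k)=m^k/(1+m)^{k+1}$, $k\ge0$, with $m=\theta x(1-x)$.

Consequently $N_n/\sqrt n\Rightarrow|\mathcal N(0,\sigma^2)|$ if and only if $(1-q_n)\sqrt n\to\infty$.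

**Where (5) stops.** The union bound in Section 7 needs $nq_n^{\ell+1}\to0$, so $\ell+1\ge\log n/\log(1/q_n)$ for large $n$. It also needs $\ell=o(\sqrt n)$. When $q_n\to1$ both are possible only if $\varepsilon_n\sqrt n/\log n\to\infty$. This misses the sharp condition by a logarithm. To remove it we use the exact form of the waste probability. By (1), $q^{Q_{k-1}}=q^{Q_0+S_{k-1}}\,q^{N_{k-1}}$. So if we follow $Z=q^{-N}$ instead of $N$, the factor $q^{N_{k-1}}$ cancels, and the mean increment of $Z$ no longer involves $N$.

Write $q=q_n$, $\varepsilon=\varepsilon_n$, $\mathcal E_n=q^{Q_0}/\varepsilon$. When $q>0$ put $Z_n=q^{-N_n}$ and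
$$A_n=\sum_{k\le n}\alpha_k,\qquad\alpha_k=(q^{-1}-1)\,\mathbf 1\{W_k=-1\}\,q^{Q_0+S_{k-1}} .$$

**Lemma 5.** (i) $\mathbb E[\mathcal E_n^m]=(q;q)_m/\varepsilon^m$ for integers $m\ge0$. So $\mathcal E_n\Rightarrow\mathrm{Exp}(1)$ when $q_n\to1$.

(ii) Let $q>0$ and let $\mathcal W$ be the $\sigma$-field of $Q_0,(a_k,s_k)_{k\ge1}$. Then $\mathbb E[Z_n\mid\mathcal W]=1+A_n$ and $\mathrm{Var}(Z_n\mid\mathcal W)\le\frac{1-q}q(1+A_n)A_n$. Hence $R_n:=Z_n/(1+A_n)$ satisfies $\mathbb E(R_n-1)^2\le\frac{1-q}q$.

**Proof of (i): method of moments.** The formula is (2). As $q\to1$, $(q;q)_m/\varepsilon^m=\prod_{i=1}^m\frac{1-q^i}{1-q}\to m!$, the $m$-th moment of $\mathrm{Exp}(1)$, and this law is determined by its moments.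

**Proof of (ii): compute conditional increments.** All variables are bounded for fixed $n$ and $q$. Since $b_k\in\{0,1\}$, $Z_k-Z_{k-1}=(q^{-1}-1)Z_{k-1}b_k$. Given $\mathcal W$ and $V_1,\dots,V_{k-1}$ the length $Q_{k-1}$ is known, and by (1)
$$\mathbb E[b_k\mid\mathcal W,V_1,\dots,V_{k-1}]=\mathbf 1\{W_k=-1\}q^{Q_{k-1}}=\mathbf 1\{W_k=-1\}\,q^{Q_0+S_{k-1}}/Z_{k-1}.$$
So the conditional mean of $Z_k-Z_{k-1}$ is $\alpha_k$, which is $\mathcal W$-measurable, and $\mathbb E[Z_n\mid\mathcal W]=1+A_n$. Given $\mathcal W$, the variables $Z_k-Z_{k-1}-\alpha_k$ are martingale differences. Therefore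
$$\mathrm{Var}(Z_n\mid\mathcal W)\le\sum_{k\le n}(q^{-1}-1)^2\,\mathbb E[Z_{k-1}^2b_k\mid\mathcal W]=(q^{-1}-1)\sum_{k\le n}\alpha_k\,\mathbb E[Z_{k-1}\mid\mathcal W]=(q^{-1}-1)\sum_{k\le n}\alpha_k(1+A_{k-1}),$$
which is at most $(q^{-1}-1)A_n(1+A_n)$. Dividing by $(1+A_n)^2$ and taking expectations gives the last claim. $\square$

**An exact identity.** Put $y=x(1-x)\frac{(1-q)^2}q$. Then $\mathbb E[q^{W_1}]=1+x(1-x)(q+q^{-1}-2)=1+y$, and $(q^{-1}-1)\,x(1-x)\,\mathbb Eq^{Q_0}=y$. So Lemma 5(ii) gives $\mathbb E_x[q^{-\#\mathcal C_0^n}]=1+y\sum_{k<n}(1+y)^k=(1+y)^n$.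

**The basic formula.** If $q_n\to1$, then $R_n\to1$ in $L^2$, so $\log R_n\to0$ in probability. With $g_n=\sqrt n\log(1/q_n)\sim\varepsilon_n\sqrt n$, taking logarithms in $Z_n=(1+A_n)R_n$ gives
$$\frac{N_n}{\sqrt n}=\frac{\log(1+A_n)+\log R_n}{g_n},\qquad A_n=\frac{n\varepsilon^2}q\,\mathcal E_n\cdot\frac1n\sum_{k\le n}\mathbf 1\{W_k=-1\}\,e^{-g_nS_{k-1}/\sqrt n}. \tag{7}$$

### 9.1. $\varepsilon_n\sqrt n\to\infty$: the sum is dominated by its largest term

Every subsequence has a further subsequence along which either $\sup q_n<1$ or $q_n\to1$, so it suffices to treat these two situations. If $\bar q=\sup q_n<1$, the proof in Section 7 applies: $nq_n^{\ell+1}\le n\bar q^{\ell+1}\to0$ for $\ell=\lceil n^{1/4}\rceil$, and $\rho(k)\le\bar q^k$ keeps $Q_0$ tight. From now on $q_n\to1$, so $g_n\to\infty$ and $\log R_n/g_n\to0$ in probability. By (7) we must show that $\log(1+A_n)/g_n-M_n/\sqrt n\to0$ in probability.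

**Step 1: upper bound.** Since $-S_{k-1}\le M_n$ for $k\le n$ and $M_n\ge0$,
$$\log(1+A_n)\le g_n\frac{M_n}{\sqrt n}+\log\Big(1+\frac{n\varepsilon^2}q\mathcal E_n\Big).$$
The last term is at most $\log(1+\frac{n\varepsilon^2}q)+\log(1+\mathcal E_n)$. Divided by $g_n\sim\varepsilon\sqrt n\to\infty$ it tends to $0$ in probability, because $\log(n\varepsilon^2)/(\varepsilon\sqrt n)\to0$ and $\mathcal E_n$ is tight.

**Step 2: lower bound.** Many terms of the sum must be nearly as large as the largest. Fix $\zeta,\varpi>0$. By Donsker's theorem (tightness of moduli of continuity) there is $\vartheta\in(0,\frac12]$ such that, for large $n$, with probability at least $1-\varpi$ we have $|S_j-S_k|\le\zeta\sqrt n$ whenever $j,k\le n$ and $|j-k|\le\vartheta n$. Let $k^*\in[0,n]$ be a maximizer of $-S$. As $\vartheta\le\frac12$, one of the intervals $[k^*,k^*+\vartheta n]$, $[k^*-\vartheta n,k^*]$ lies in $[0,n]$. Leaving out the index $n$ if necessary, we get, for large $n$, a block of at least $\vartheta n/2$ consecutive indices $k\le n$ with $-S_{k-1}\ge M_n-\zeta\sqrt n$.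 The position of this block is random. So we cut $[1,n]$ into finitely many fixed sub-blocks of length about $\vartheta n/8$. Every block of at least $\vartheta n/2$ consecutive indices contains one of them. By the law of large numbers, with probability tending to $1$ each fixed sub-block contains at least $\vartheta'n$ indices with $W_k=-1$, where $\vartheta'=x(1-x)\vartheta/16$. Keeping only these terms in (7), and using $1/q\ge1$,
$$\log(1+A_n)\ge\log A_n\ge g_n\Big(\frac{M_n}{\sqrt n}-\zeta\Big)+\log\big(n\varepsilon^2\,\mathcal E_n\,\vartheta'\big).$$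
The last term divided by $g_n$ tends to $0$ in probability, because the limit law of $\mathcal E_n$ has no atom at $0$, so $\log\mathcal E_n$ is tight.

Since $\zeta,\varpi$ are arbitrary, $(N_n-M_n)/\sqrt n\to0$ in probability, and the limit of $M_n/\sqrt n$ is as in Section 7.

### 9.2. $\varepsilon_n\sqrt n\to c\in(0,\infty)$: an exponential functional

Here $q_n\to1$, $g_n\to c$ and $n\varepsilon^2/q\to c^2$.

**Step 1: average out the indicators.** Replacing $\mathbf 1\{W_k=-1\}$ by its mean $x(1-x)$ in (7) changes the average by $\frac1n\sum_{k\le n}(\mathbf 1\{W_k=-1\}-x(1-x))e^{-g_nS_{k-1}/\sqrt n}$. This is a sum of martingale differences, and its second moment is at most $n^{-2}\sum_{k\le n}\mathbb Ee^{-2g_nS_{k-1}/\sqrt n}$. Since $\mathbb Ee^{-2g_nS_k/\sqrt n}=\big(1+\sigma^2(\cosh\frac{2g_n}{\sqrt n}-1)\big)^k$ is bounded for $k\le n$, this is $O(1/n)$.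

**Step 2: pass to the limit.** By Donsker's theorem, continuous mapping and $g_n\to c$, $\frac1n\sum_{k\le n}e^{-g_nS_{k-1}/\sqrt n}\Rightarrow\int_0^1e^{-c\sigma B_s}ds$. The variable $\mathcal E_n$ is independent of $S$. Hence
$$A_n\Rightarrow c^2x(1-x)\,\mathcal E\int_0^1e^{-c\sigma B_s}ds .$$
Now $x(1-x)=\sigma^2/2$, $B\stackrel d=-B$, and $\log R_n\to0$ in probability, so (7) gives the claim.

### 9.3. $\varepsilon_n\sqrt n\to0$: the waste probability is frozen

In cases 3 and 4 we have $\varepsilon_n\sqrt n\to0$, so $q_n\to1$. On the scale on which $q^{Q}$ varies, the length $Q$ hardly moves up to time $n$. So the waste probability stays close to $q^{Q_0}$.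

**Step 1: sandwich $N_n$ between sums of conditionally independent indicators.** Choose $\omega_n\to\infty$ with $\omega_n\varepsilon_n\sqrt n\to0$, and put $h=\omega_n\sqrt n$. Then $q^{\pm h}\to1$. Set
$$b_k^\pm=\mathbf 1\{W_k=-1,\ V_k<q^{Q_0\mp h}\},\qquad p^\pm=x(1-x)\min(1,q^{Q_0\mp h}).$$
Given $Q_0$, the $b_k^+$ are i.i.d. Bernoulli($p^+$) and the $b_k^-$ are i.i.d. Bernoulli($p^-$). As long as $|Q_{k-1}-Q_0|\le h$ we have $b_k^-\le b_k\le b_k^+$. Let
$$H_n=\Big\{\max_{k\le n}|S_k|\le h/2,\ \sum_{k\le n}b_k^+\le h/2\Big\}.$$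
On $H_n$ we have $|Q_k-Q_0|\le h$ for all $k\le n$. Otherwise let $k_0\le n$ be the first violation. Up to $k_0$ we have $b_k\le b_k^+$, so $|Q_{k_0}-Q_0|\le|S_{k_0}|+N_{k_0}\le\frac h2+\frac h2=h$, a contradiction. Hence on $H_n$
$$\sum_{k\le n}b_k^-\le N_n\le\sum_{k\le n}b_k^+. \tag{8}$$

**Step 2: $\mathbb P(H_n)\to1$.** By Donsker's theorem $\max_{k\le n}|S_k|=O_P(\sqrt n)$, and $h/\sqrt n\to\infty$. By (2) with $m=1$, $\mathbb Eq^{Q_0}=\varepsilon$, so $\mathbb E\sum_{k\le n}b_k^+\le n\varepsilon q^{-h}=O(n\varepsilon)$. This is $o(h)$ because $n\varepsilon/h=\varepsilon\sqrt n/\omega_n\to0$. Markov's inequality finishes.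

**Step 3: case 3, $n\varepsilon\to\infty$.** We have $p^\pm/\varepsilon=x(1-x)\min(1/\varepsilon,\,q^{\mp h}\mathcal E_n)$. Since $1/\varepsilon\to\infty$, $q^{\mp h}\to1$ and $\mathcal E_n$ is tight, $p^\pm/\varepsilon=x(1-x)\mathcal E_n+o_P(1)$ for both signs. Also $\mathbb E\big(\sum_kb_k^\pm-np^\pm\big)^2\le n\,\mathbb Ep^\pm=O(n\varepsilon)=o((n\varepsilon)^2)$. So both sums in (8), divided by $n\varepsilon$, are $x(1-x)\mathcal E_n+o_P(1)$, and $N_n/(n\varepsilon)\Rightarrow x(1-x)\,\mathcal E$.

**Step 4: case 4, $n\varepsilon\to\theta$.** The two sums in (8) agree with high probability, because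
$$\mathbb P\Big(\sum_kb_k^+\ne\sum_kb_k^-\Big)\le n\,\mathbb E(p^+-p^-)\le n\,\mathbb E[q^{Q_0}](q^{-h}-q^h)=n\varepsilon(q^{-h}-q^h)\to0 .$$
Given $Q_0$, $\sum_kb_k^-\sim\mathrm{Bin}(n,p^-)$. By Le Cam's inequality this is within $n(p^-)^2$ of $\mathrm{Poisson}(np^-)$ in total variation, and $n\,\mathbb E(p^-)^2\le n\,\mathbb Eq^{2Q_0}=n(q;q)_2=n(1-q)(1-q^2)=O(n\varepsilon^2)\to0$. As in Step 3, $np^-\Rightarrow m\,\mathcal E$ with $m=\theta x(1-x)$. So $N_n$ converges to a Poisson variable with random parameter $m\,\mathcal E$, and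
$$P(k)=\int_0^\infty e^{-t}\,e^{-mt}\frac{(mt)^k}{k!}\,dt=\frac{m^k}{(1+m)^{k+1}} .$$

### 9.4. The folded normal law holds only for $(1-q_n)\sqrt n\to\infty$

One direction is case 1. For the other, suppose $\varepsilon_n\sqrt n\not\to\infty$. Then along a subsequence $\varepsilon_n\sqrt n\to c\in[0,\infty)$.

**Step 1: $c=0$.** Along a further subsequence $n\varepsilon_n$ converges in $[0,\infty]$, and case 3 or 4 gives $N_n=O_P(1+n\varepsilon_n)=o_P(\sqrt n)$. So $N_n/\sqrt n\to0$ in probability, which is not the folded normal limit.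

**Step 2: $c>0$.** Let $L_c$ be the limit in case 2. We separate it from $|\mathcal N(0,\sigma^2)|$ by one exponential moment. Since $\mathbb E\mathcal E=1$ and $\mathbb Ee^{c\sigma B_s}=e^{c^2\sigma^2s/2}$,
$$\mathbb Ee^{cL_c}=1+\frac{c^2\sigma^2}2\int_0^1e^{c^2\sigma^2s/2}ds=e^{c^2\sigma^2/2},$$
whereas
$$\mathbb Ee^{c|\mathcal N(0,\sigma^2)|}=2e^{c^2\sigma^2/2}\,\Phi(c\sigma)>e^{c^2\sigma^2/2},$$
because $\Phi(c\sigma)>\frac12$. So the two laws differ, and the folded normal limit holds exactly when $(1-q_n)\sqrt n\to\infty$. This completes the proof of Theorem 4. $\square$
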